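# Finding all treasures in $d$ rounds: when is the searcher's winning probability $k^d/\binom{n+d-1}{d}$?

Throughout, $n$, $d$ and $k$ are positive integers and $[d]=\{1,\dots,d\}$.

## A first guess: winnable hidings divided by all hidings

**Definition (multi-treasure door game).** Hider hides $d$ treasures behind $n$ doors; several treasures may share a door. Then searcher plays rounds. In each round she selects at most $k$ doors. If no selected door hides a treasure that is not yet revealed, she loses. Otherwise hider reveals one treasure behind one of the selected doors, and he chooses which one. She sees which door it is behind. She wins if she finds all $d$ treasures in $d$ rounds. Treasures are not distinguished, so a hiding is a multiset $x$ of $d$ doors. We write $v_M(n,d,k)$ for the value of this finite zero-sum game: searcher's winning probability when both sides use optimal mixed strategies.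

We lean on two standard consequences of the definition. If searcher has a mixed strategy that wins with probability at least $p$ against every hiding and every way of revealing, then $v_M\ge p$. If hider has a mixed strategy against which every pure searcher strategy wins with probability at most $p$, then $v_M\le p$.

The number of hidings is the number of multisets of size $d$ from $n$ doors, which is $\binom{n+d-1}{d}$. Fix a pure searcher strategy. In each round at most $k$ different doors can be revealed, so there are at most $k^d$ complete sequences of revealed doors. A complete sequence determines the hiding, so there are at most $k^d$ hidings against which this strategy can win at all. If hider picks the multiset uniformly, she wins with probability at most $k^d$ divided by the number of hidings. With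
$$N=n+d-1,\qquad V=\frac{k^d}{\binom{N}{d}},$$
we have shown
$$v_M(n,d,k)\le V. \tag{1}$$
The first guess is therefore $v_M=V$, at least whenever $V\le 1$. Let us test it.

*One treasure.* If $d=1$ there is one round, and searcher selects $k$ random doors. For $n\ge k$ she wins with probability $k/n=V$. For $n<k$ the guess exceeds $1$ and is false.

*One door per round.* If $k=1$, then $V=1/\binom{N}{d}$. Searcher picks a uniformly random multiset and names its elements one at a time. She wins whenever she picked the right one. So $v_M=V$ for every $n\ge1$.

*Two treasures, two guesses, three doors.* Here $V=4/\binom42=2/3$. Searcher picks a random door $e$ and calls the other two $a,b$. She selects $\{a,b\}$; if door $y$ is revealed, she next selects $\{e,y\}$. She wins against $\{a,e\},\{b,e\},\{a,a\},\{b,b\}$ and loses against $\{a,b\}$ and $\{e,e\}$. The hiding $\{1,2\}$ beats her only if $e=3$, and $\{1,1\}$ only if $e=1$; by symmetry she wins against each hiding with probability $2/3$. The guess is right.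

*Two treasures, three guesses, four doors.* Here $V=9/\binom52=9/10\le1$. Let hider put both treasures behind one uniformly random door. Searcher's first selection contains that door with probability at most $3/4$, and otherwise she loses at once. So $v_M\le 3/4<9/10$, and the guess is wrong although $V\le 1$.

So the guess is right for some $n$ and wrong for others. Our task is to find out for which $n$ it holds, in this game and in a continuous relative of it.

## The digging game and the three theorems

**Definition (Alpern's Caching Game).** Hider digs holes at $n$ locations with total depth at most $1$. He places $d$ treasures in these holes, at depths not exceeding those of the holes, possibly several at the same location. Searcher has a digging budget $k>0$, digs adaptively, and finds a treasure when she reaches its depth at its location. She wins if she finds all $d$ treasures. The value is $v_A(n,d,k)$. The definition allows real $k$; for us $k$ is an integer. Finding treasures is the only information that digging gives her.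

*Example.* Let $n=d=2$ and $k=1$. Hider may dig a hole of depth $1/2$ at each location with a treasure at each bottom, or one hole of depth $1$ with treasures at depths $1/3$ and $1$. Searcher picks one of the multisets $\{1,1\},\{1,2\},\{2,2\}$ at random. For $\{1,2\}$ she digs at location $1$ until she finds a treasure and then at location $2$; for $\{i,i\}$ she digs only at $i$. If the multiset is right, the digging she needs is at most the total depth of the holes, hence at most $1$. So $v_A(2,2,1)\ge1/3$, and $1/3$ is also the value of $V$.

We use two known facts as inputs, for positive integers $k$:
$$v_M(n,d,k)\le v_A(n,d,k), \tag{2}$$
$$v_A(n,d,k)\le \frac{k^d}{\binom{n+d-1}{d}}=V\qquad\text{(Csóka)}. \tag{3}$$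

*The picture behind (2), if searcher may dig at several locations at equal speed.* She follows a door strategy, keeping at each location a mark at the depth of the last treasure credited there (initially $0$). In each round she lowers the selected locations in parallel from their marks until an uncredited treasure is reached; she credits exactly one, breaking ties arbitrarily, and moves that mark down to it, say by $\delta$. The round costs at most $k\delta$, since ground already dug costs nothing. At a win, the sum of all $\delta$ is the sum over locations of the deepest treasure's depth, at most $1$, so the total cost is at most $k$. Hider's right to choose which treasure is revealed plays the part of "whichever is reached first". In the proofs we simply use (2) as given.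

Csóka conjectured that $v_A=V$ whenever $k$ is an integer and $n\ge dk$. The problem treated here comes from Dömötör Pálvölgyi, "All or Nothing Caching Games with Bounded Queries", arXiv:1702.00635 (2017). It asks whether, for all $d\ge2$, $k\ge 1$ and $n\ge dk-1$, one has $v_M=v_A=V$. The case $d=1$ is excluded because $k/n>1$ when $n=k-1$. The answer is yes, in a larger range.

**Theorem A.** For all $d,k\ge1$ and all $n\ge d(k-1)+1$ (equivalently $N\ge dk$),
$$v_M(n,d,k)=v_A(n,d,k)=V.$$

If $d\ge2$ and $n\ge dk-1$, then $n\ge dk-1\ge dk-d+1=d(k-1)+1$. So Theorem A proves the statement in the problem, and with it Csóka's conjecture.

**Theorem B.** If $1\le n\le d(k-1)$, then $v_M(n,d,k)<V$. Hence $v_M(n,d,k)=V$ if and only if $n\ge d(k-1)+1$.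

**Theorem C.** $v_A(n,d,k)\le k/n$. Hence $v_A(n,d,k)<V$ whenever $(n+1)(n+2)\cdots(n+d-1)<d!\,k^{d-1}$. In particular, for $d=2$: $v_A(n,2,k)=V$ if and only if $n\ge2k-1$.

For $d\ge3$ the arguments below do not determine whether $v_A=V$ for those $n\le d(k-1)$ not covered by Theorem C.

## Two treasures: a repeat played with probability $2k/(n+1)$

Let $d=2$. The first strategy that comes to mind uses two disjoint random sets of $k$ doors, one per round. It wins against pairs $\{i,j\}$ with $i$ in the first set and $j$ in the second, but never against $\{i,i\}$. So searcher must sometimes select again the door just revealed. Let her play in one of two modes.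

* *Repeat mode*, with probability $p$: take random disjoint sets $S,T$ of $k$ and $k-1$ doors. Select $S$; if $y$ is revealed, select $T\cup\{y\}$.
* *Plain mode*, with probability $1-p$: take random disjoint sets $S,T$ of $k$ doors each. Select $S$, then $T$.

She wins against $\{i,i\}$ exactly in repeat mode with $i\in S$, so with probability $pk/n$. This equals $V=\frac{2k^2}{n(n+1)}$ exactly when
$$p=\frac{2k}{n+1}.$$
Against $\{i,j\}$ with $i\ne j$ she wins exactly when one of $i,j$ is in $S$ and the other in $T$. (If both are in $S$, the unrevealed one is missed in round two.) In repeat mode there are $k(k-1)$ such pairs among $\binom n2$, in plain mode $k^2$. For the $p$ just found, her winning probability is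
$$\frac{k^2-pk}{\binom n2}=\frac{2k^2}{n(n-1)}\cdot\Bigl(1-\frac{2}{n+1}\Bigr)=\frac{2k^2}{n(n+1)}=V .$$
So the strategy is optimal whenever it can be played. We need $p\le1$, that is $n\ge 2k-1$. Then repeat mode has the $2k-1$ doors it needs; and if $p<1$, then $n\ge2k$ and plain mode fits too. The threshold $2k-1=d(k-1)+1$ has appeared.

The number $2k/(n+1)$ has a meaning. Add to the $n$ doors one extra *token* $c$, and deal two random disjoint blocks of $k$ tokens from the $n+1$ tokens. Then $c$ lies in one of the blocks with probability exactly $2k/(n+1)$. If it does, play the other block first and read $c$ as "the door just revealed".

This suggests tokens in general. With $N=n+d-1$ tokens, namely $n$ doors and $d-1$ copy tokens, deal a uniformly random ordered $d$-tuple of disjoint $k$-sets; this is possible exactly when $N\ge dk$. Call a $d$-set of tokens a transversal set if it meets each block once. Each deal has exactly $k^d$ transversal sets, and by symmetry all $\binom Nd$ sets of $d$ tokens are equally likely to be one. So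
$$\Pr[\text{a given }d\text{-set of tokens is a transversal set}]=\frac{k^d}{\binom Nd}=V. \tag{4}$$
Moreover, for a fixed set of $s$ doors there are $\binom{d-1}{s-1}$ multisets of size $d$ with that support, and equally many, $\binom{d-1}{d-s}$, ways to complete it to a $d$-set by copy tokens. If every deal can be played so that its $k^d$ transversals win against $k^d$ different multisets, and no multiset is favored overall, we obtain $V$. We must decide what a copy token copies.

## Three treasures: what a copy token may copy

**Discarding unplayable deals fails.** The obvious reading plays the blocks in the order $B_1,B_2,\dots$, with a copy token copying an earlier round. A copy token in $B_1$ has nothing to copy. One may try to throw such deals away. Take $d=2$, $k=1$, $n=2$, where $V=1/3$. The deals $(B_1,B_2)$ are $(1,2),(2,1),(1,c),(2,c),(c,1),(c,2)$. If the last two are discarded, then $\{1,2\}$ is beaten with probability $2/4$ and $\{1,1\}$ only with probability $1/4<1/3$. If instead $(c,1)$ and $(c,2)$ are kept and played in reverse order, each of the three multisets is beaten with probability $2/6=1/3$. So no deal may be discarded: the order of play must depend on where the copy tokens fall.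

**Copying the same round twice fails.** Let $d=3$, $k=2$, and consider: select $\{1,2\}$, with $y$ revealed; select $\{3,y\}$; select $\{4,y\}$. Against $\{1,1,3\}$ hider can reveal door $1$ in the first two rounds, and then $\{4,1\}$ contains no unrevealed treasure. With $y=1$ the strategy surely wins only against $\{1,3,4\},\{1,1,4\},\{1,1,1\}$, and likewise for $y=2$: six multisets instead of $k^d=8$. The trouble is that door $1$ could be selected in round two, passed over in favor of door $3$, and then selected again. So each round should be copied at most once.

**The smallest case with three treasures.** Let $d=3$, $k=2$, $n=4$; then $N=6=dk$ and $V=8/20=2/5$. Two kinds of strategy copy each round at most once and use all four doors $a,b,e,f$.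

* *Chain:* $\{a,b\}$, then $\{e,y_1\}$, then $\{f,y_2\}$, where $y_t$ is the door revealed in round $t$. It wins against $aaa,\,bbb$, then $aee,\,bee,\,aaf,\,bbf$, then $aef,\,bef$.
* *Star:* $\{a,b\}$, then $\{e,f\}$, then $\{y_1,y_2\}$. It wins against the eight multisets $y_1y_1y_2$ and $y_1y_2y_2$ with $y_1\in\{a,b\}$, $y_2\in\{e,f\}$.

Name the doors at random and play the chain with probability $q$. There are $4$ multisets of type $iii$, $12$ of type $iij$ and $4$ with distinct doors. A multiset $iii$ is beaten with probability $q\cdot\frac24$, which is $2/5$ for $q=\frac45$. Then distinct triples get $\frac45\cdot\frac24=\frac25$, and type $iij$ gets $\frac45\cdot\frac4{12}+\frac15\cdot\frac8{12}=\frac25$. So $v_M(4,3,2)\ge 2/5$, and by (1) equality holds.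

Now deal the six tokens $a,b,e,f,c_1,c_2$ into three blocks of two. The copy tokens are in the same block with probability $1/5$, and in different blocks with probability $4/5$. In the first case the block $\{c_1,c_2\}$ has to copy the two other blocks: a star. In the second, copying without a circular reference and without copying a block twice gives a chain. The deal produces the right mixture by itself. This is the scheme to make general: a random deal, and then a random assignment of copy tokens to rounds that is injective and free of cycles.

## Admissible maps and the number of their extensions

Assume from now on that $N\ge dk$.

**Definition (block system).** There are $N$ tokens: the $n$ *door tokens*, identified with the doors, and $d-1$ *copy tokens* $c_1,\dots,c_{d-1}$. A *block system* is an ordered $d$-tuple $B=(B_1,\dots,B_d)$ of disjoint $k$-sets of tokens. Block systems exist because $N\ge dk$, and their number is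
$$\frac{N!}{(k!)^d\,(N-dk)!}. \tag{5}$$
Let $C$ be the set of copy tokens that lie in some block, let $M=|C|\le d-1$, and for $c\in C$ let $v(c)$ be the index with $c\in B_{v(c)}$.

**Definition (admissible map).** A map $\varphi$ from a subset of $C$ to $[d]$ is *admissible* if it is injective and the digraph on $[d]$ with arcs $\varphi(c)\to v(c)$ has no directed cycle, loops counting as cycles.

By injectivity every vertex has out-degree at most $1$. Since there are no cycles, the digraph is a rooted forest with arcs from child to parent, and each component has exactly one root, its only vertex without an outgoing arc. A restriction of an admissible map is admissible.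

*Example.* Let $d=3$, $c_1\in B_1$, $c_2\in B_2$. The admissible maps on $C=\{c_1,c_2\}$ are $c_1\mapsto3,\ c_2\mapsto1$ (arcs $3\to1\to2$) and $c_2\mapsto3,\ c_1\mapsto2$ (arcs $3\to2\to1$). The map $c_1\mapsto2,\ c_2\mapsto1$ has a cycle, $c_1,c_2\mapsto3$ is not injective, and the remaining maps have loops. If both copy tokens are in $B_1$, the admissible maps are the two bijections from $\{c_1,c_2\}$ to $\{2,3\}$. In both placements there are two maps. The following lemma says that this is no accident.

**Lemma 1.** Let $\varphi_0$ be an admissible map defined on $d-s$ tokens of $C$, and let $r=M-(d-s)$ be the number of remaining tokens of $C$. The number of admissible extensions of $\varphi_0$ to all of $C$ is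
$$(s-1)(s-2)\cdots(s-r)=\frac{(s-1)!}{(s-1-r)!}.$$
In particular (take $s=d$, $r=M$), the number of admissible maps on $C$ is $\frac{(d-1)!}{(d-1-M)!}\ge1$.

*Proof.* The purpose is to show that at each stage the number of choices does not depend on earlier choices. Assign the remaining tokens one at a time; since restrictions of admissible maps are admissible, every extension arises this way. When $i-1$ of them have been assigned, the forest on $d$ vertices has $d-s+i-1$ arcs, hence $s-i+1$ components. Let $c$ be the next token. By injectivity its image must be a vertex with no outgoing arc, i.e. a root. If it is the root of the component of $v(c)$, a directed cycle arises, because the path of outgoing arcs from $v(c)$ leads to that root (and if $v(c)$ is the root itself, we get a loop). If it is the root of another component, the new arc joins two different components and creates no cycle. So there are exactly $s-i$ choices. Finally $s-1-r=d-1-M\ge0$, so the quotient of factorials makes sense and is at least $1$. $\square$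

## A pure strategy from a block system and a forest

**Step 1: define the strategy, and check that it is legal.** Fix a block system $B$ and an admissible $\varphi:C\to[d]$. The strategy $\sigma(B,\varphi)$ processes the vertices $1,\dots,d$ of the forest, one per round, in a fixed order in which every child precedes its parent. In the round of $v$, searcher selects

* all doors in $B_v$, and
* for every copy token $c\in B_v$, the door revealed in the round of the child $\varphi(c)$ of $v$.

Thus each token of $B_v$ corresponds to a selected door. *These $k$ doors are distinct.* To see this, we first note that the door revealed in the round of a vertex $w$ lies in a block of the subtree of $w$ (that is, $w$ and its descendants). Indeed, it is either a door of $B_w$, or the door revealed in the round of a child of $w$, which by induction lies in a block of that child's subtree. Now the copy tokens of $B_v$ correspond to distinct children of $v$. The subtrees of distinct children are disjoint and do not contain $v$, and the blocks are disjoint. So the selected doors are distinct. There are $d$ rounds, as required.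

**Step 2: describe the multisets that the strategy is meant to beat.** A *transversal* is a tuple $Y=(y_v)_{v\in[d]}$ with $y_v\in B_v$; there are $k^d$ of them. Define recursively
$$D_v=\begin{cases} y_v & \text{if } y_v \text{ is a door token},\\ D_{\varphi(y_v)} & \text{if } y_v\text{ is a copy token.}\end{cases}$$
The recursion ends because it moves from a vertex to a child. The *outcome* of $Y$ is the multiset $\{D_v:v\in[d]\}$.

Call the arcs $\varphi(y_v)\to v$, for those $v$ whose $y_v$ is a copy token, the *kept* arcs. Each vertex has at most one incoming kept arc, at most one outgoing one, and there are no cycles. So the kept arcs decompose $[d]$ into directed paths, some possibly single vertices. The first vertex of a path has no incoming kept arc, so its $y$ is a door token; by the recursion $D$ equals this door along the whole path. Different paths have different doors, because the doors at their first vertices lie in different blocks. Hence *the multiplicity of a door in the outcome is the number of vertices on its path.*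

*Example.* Let $B_1=\{1,2\}$, $B_2=\{3,c_1\}$, $B_3=\{4,c_2\}$, $\varphi(c_1)=1$, $\varphi(c_2)=2$: the chain. For $Y=(1,c_1,4)$ the only kept arc is $1\to2$, the paths are $1\to2$ and $3$, and the outcome is $\{1,1,4\}$.

**Step 3: show that outcomes are beaten, whatever hider reveals.**

**Lemma 2.** If $x$ is the outcome of a transversal $Y$, then $\sigma(B,\varphi)$ wins against $x$ whatever hider reveals, and the round of $v$ reveals $D_v$. Moreover $x$ is the outcome of exactly one transversal of $(B,\varphi)$.

*Proof.* We use induction on the rounds. Assume that each round before that of $v$ revealed $D_u$, where $u$ is its vertex. We examine the doors selected in the round of $v$, one token at a time.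

* *The token $y_v$.* Its door is $D_v$: this is clear if $y_v$ is a door token, and otherwise its door is the one revealed in the round of $\varphi(y_v)$, which is $D_{\varphi(y_v)}=D_v$. The multiplicity of $D_v$ in $x$ is the number of vertices on the path containing $v$. The treasures behind $D_v$ revealed so far correspond to the processed vertices on this path. These are among the vertices preceding $v$ on the path, because the vertices after $v$ are ancestors of $v$. As $v$ itself is not yet processed, an unrevealed treasure remains behind $D_v$.
* *A door token $o\in B_v$ with $o\ne y_v$.* The blocks are disjoint, so $o$ is none of the tokens $y_u$. Every $D_u$ is one of these tokens, so no treasure of $x$ is behind $o$.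
* *A copy token $c\in B_v$ with $c\ne y_v$.* Let $w=\varphi(c)$; its door is $D_w$. The only outgoing arc of $w$ is $w\to v$, which is not kept, since the kept arc into $v$, if any, comes from $\varphi(y_v)\neq w$. So $w$ is the last vertex of its path. All vertices of this path are $w$ or descendants of $w$, hence processed. So all treasures behind $D_w$ have been revealed.

The $k$ selected doors are distinct, so $D_v$ is the only one with an unrevealed treasure, and hider must reveal a treasure behind $D_v$. This completes the induction. After $d$ rounds all of $x$ is found.

Suppose $x$ is also the outcome of $Y'$. By what we have shown, play against $x$ reveals in the round of $v$ both the door $D_v$ of $Y$ and that of $Y'$, so these agree for all $v$. In the round of $v$ the selected doors correspond bijectively to the tokens of $B_v$, and both $y_v$ and $y_v'$ correspond to the revealed door. So $y_v=y'_v$ for all $v$. $\square$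

So $\sigma(B,\varphi)$ beats at least $k^d$ different multisets, as many as the count behind (1) allows.

## Every multiset is beaten with probability exactly $V$

**Step 4: reduce Theorem A to one computation.** Choose $B$ uniformly among all block systems, then $\varphi$ uniformly among the $\frac{(d-1)!}{(d-1-M)!}$ admissible maps on $C$, and play $\sigma(B,\varphi)$. Fix a multiset $x$ with support $\{i_1<\dots<i_s\}$ and multiplicities $m_1,\dots,m_s$, where $\sum_j m_j=d$. By Lemma 2, searcher wins against $x$, for any revealing rule, with probability at least $P(x)=\Pr[x\text{ is an outcome of }(B,\varphi)]$. Again by Lemma 2, each pair $(B,\varphi)$ that has $x$ as an outcome has it for exactly one transversal $Y$. So we may sum over triples instead of pairs; with (5),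
$$P(x)=\frac{(k!)^d(N-dk)!}{N!}\sum_{(B,\varphi,Y)\text{ with outcome }x}\frac{(d-1-M)!}{(d-1)!}. \tag{6}$$

**Step 5: list the triples with outcome $x$.** We claim that each is obtained exactly once by the following choices.

1. *The paths.* Arrange $[d]$ into $s$ sequences of lengths $m_1,\dots,m_s$, the paths for $i_1,\dots,i_s$. There are $d!$ ways (order $[d]$ and cut). For the first vertex $v$ of the $j$-th path put $y_v=i_j$.
2. *The copy tokens in $Y$.* For the $d-s$ non-first vertices $v$ choose distinct copy tokens $y_v$: there are $(d-1)(d-2)\cdots s=\frac{(d-1)!}{(s-1)!}$ ways. Prescribe $\varphi(y_v)$ to be the predecessor of $v$ on its path. Distinct vertices have distinct predecessors and the arcs form disjoint paths, so this is an admissible partial map on $d-s$ tokens.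
3. *The rest of the blocks.* Fill each block, which already contains $y_v$, with $k-1$ of the other $N-d$ tokens: there are $\frac{(N-d)!}{((k-1)!)^d(N-dk)!}$ ways. Let $r$ be the number of further copy tokens placed in blocks, so $M=d-s+r$.
4. *The rest of $\varphi$.* Extend the prescribed partial map to an admissible map on $C$: there are $\frac{(s-1)!}{(s-1-r)!}$ ways, by Lemma 1.

The tokens $y_v$ are distinct, so choices 1–4 do give a triple $(B,\varphi,Y)$. Its kept arcs are exactly the arcs of the chosen paths, so the door $i_j$ has multiplicity $m_j$ in the outcome, and the outcome is $x$. Conversely, let a triple have outcome $x$. By Step 2 its kept arcs form $s$ paths, one for each door of the support, and the path whose door is $i_j$ has $m_j$ vertices. This determines choice 1. Then $Y$ determines choice 2, $B$ determines choice 3, and $\varphi$ determines choice 4. This proves the claim.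

**Step 6: add up the weights.** The number in choice 4 depends on $r$, and so does the weight in (6). Since $d-1-M=s-1-r$, for given choices 1–3 the total weight of choice 4 is
$$\frac{(s-1)!}{(s-1-r)!}\cdot\frac{(d-1-M)!}{(d-1)!}=\frac{(s-1)!}{(d-1)!}, \tag{7}$$
which does not depend on $r$. This cancellation is what Lemma 1 was for. Multiplying,
$$P(x)=\frac{(k!)^d(N-dk)!}{N!}\cdot d!\cdot\frac{(d-1)!}{(s-1)!}\cdot\frac{(N-d)!}{((k-1)!)^d(N-dk)!}\cdot\frac{(s-1)!}{(d-1)!}
=\frac{d!\,(N-d)!}{N!}\,k^d=\frac{k^d}{\binom Nd}=V .$$

**Step 7: conclude.** This holds for every $x$, so $v_M\ge V$. With (2) and (3), $V\le v_M\le v_A\le V$, so all are equal. This proves Theorem A. $\blacksquare$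

## Below $d(k-1)+1$ doors: a hider who reveals at random

We prove Theorem B. The bound (1) came from hiding uniformly and counting sequences. To make it strict we let hider also reveal at random, so that any waste by searcher costs her probability.

**Step 1: reprove (1) with a formula for the winning probability.** Hider chooses the multiset uniformly among the $\binom Nd$ multisets. In each round he reveals a treasure behind a uniformly random one of those selected doors that still hide an unrevealed treasure. A pure searcher strategy assigns to each history $(a_1,\dots,a_{t-1})$ of revealed doors a set $S_t=S(a_1,\dots,a_{t-1})$ with $|S_t|\le k$. A *leaf* is a sequence $\ell=(a_1,\dots,a_d)$ with $a_t\in S(a_1,\dots,a_{t-1})$ for all $t$; let $x_\ell$ be the multiset $\{a_1,\dots,a_d\}$. There are at most $k^d$ leaves.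

Searcher wins exactly when play follows some leaf $\ell$ with $x_\ell$ equal to the hidden multiset. If the hidden multiset is $x_\ell$, play follows $\ell$ with probability
$$w(\ell)=\prod_{t=1}^d\frac1{c_t(\ell)}\le1,$$
where $c_t(\ell)$ is the number of doors in $S_t$ that hide a treasure of the multiset $x_\ell\setminus\{a_1,\dots,a_{t-1}\}=\{a_t,\dots,a_d\}$; note that $c_t(\ell)\ge1$, because of $a_t$. Hence
$$\Pr[\text{searcher wins}]=\binom Nd^{-1}\sum_{\ell}w(\ell)\le\frac{k^d}{\binom Nd}=V. \tag{8}$$

**Step 2: read off what equality forces.** Suppose equality holds in (8) for some pure strategy. Then there are exactly $k^d$ leaves and each has weight $1$. The first condition forces $|S_t|=k$ at every history that can occur. The second forces $c_t(\ell)=1$ for all $\ell$ and $t$: the only door of $S_t$ among $a_t,\dots,a_d$ is $a_t$. So for every leaf and all $t<t'$ we have $a_{t'}\notin S_t\setminus\{a_t\}$.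

Fix a leaf and $t<t'$. All selected sets are nonempty, so every element of $S_{t'}$ occurs as the $t'$-th entry of some leaf with the same history $a_1,\dots,a_{t'-1}$. Applying the previous sentence to those leaves gives
$$S_{t'}\cap\bigl(S_t\setminus\{a_t\}\bigr)=\emptyset\qquad(t<t').$$
A door that was passed over never returns.

**Step 3: count doors.** For any leaf, the sets
$$S_1\setminus\{a_1\},\ \dots,\ S_{d-1}\setminus\{a_{d-1}\},\ S_d$$
are therefore pairwise disjoint. The first $d-1$ have $k-1$ elements each and the last has $k$, so $n\ge(d-1)(k-1)+k=d(k-1)+1$.

**Step 4: conclude.** If $n\le d(k-1)$, equality in (8) is impossible. Each of the finitely many pure searcher strategies then wins with probability strictly less than $V$ against this one hider strategy. So $v_M$ is at most the largest of finitely many numbers below $V$, and $v_M<V$. Together with Theorem A this gives the equivalence. $\blacksquare$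

## All treasures at the bottom of one hole

We prove Theorem C by moving to the digging game the hider strategy that refuted the first guess.

**Step 1: bound $v_A$ by $k/n$.** Hider digs one hole of depth $1$ at a uniformly random location and puts all treasures at its bottom. Fix a pure searcher strategy. Until a treasure is found she receives no information that depends on the location, so her digging follows a fixed course. Within budget $k$ this course reaches depth $1$ at no more than $k$ locations. So she finds a treasure with probability at most $k/n$, and $v_A\le k/n$.

**Step 2: compare with $V$.** Since $\binom{n+d-1}{d}=\frac{n(n+1)\cdots(n+d-1)}{d!}$,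
$$V=\frac kn\cdot\frac{d!\,k^{d-1}}{(n+1)\cdots(n+d-1)} .$$
So $k/n<V$ exactly when $(n+1)\cdots(n+d-1)<d!\,k^{d-1}$, which gives the second claim.

**Step 3: the case $d=2$.** The condition reads $n+1<2k$, i.e. $n\le2k-2$, and then $v_A<V$. For $n\ge2k-1=d(k-1)+1$, Theorem A gives $v_A=V$. $\blacksquare$

*Numerical check for $d=3$.* For $k=2$ and $n=3=d(k-1)$ we have $4\cdot5=20<24=3!\cdot 2^2$, so $v_A\le\frac23<\frac45=V$. For smaller $n$ the left side is smaller, so Theorem C covers every $n\le3$ here. For $k=3$ and $n=6=d(k-1)$, however, $7\cdot8=56$ is not less than $54=3!\cdot3^2$. Theorem B gives $v_M(6,3,3)<V=\frac{27}{56}$, while the bound $k/n=\frac12$ exceeds $\frac{27}{56}$; so the arguments above do not decide whether $v_A(6,3,3)=V$.
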